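# Closed Intervals of Cardinals as Chromatic Spectra in $L$

## 1. Chromatic numbers and chromatic spectra

**Definition (graphs and colorings).** A graph is a pair $\mathcal G=(G,E)$ with $E\subseteq[G]^2$. A function $c$ on $G$ is a *chromatic coloring* of $\mathcal G$ if $c(x)\ne c(y)$ for all $\{x,y\}\in E$. The *chromatic number* $\mathrm{Chr}(\mathcal G)$ is the least cardinal $\chi$ for which there is a chromatic coloring $c:G\to\chi$.

For example, the complete graph $K_\vartheta$ on $\vartheta$ vertices has $\mathrm{Chr}(K_\vartheta)=\vartheta$, and a star (all edges contain one fixed vertex, and there is at least one edge) has chromatic number $2$.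

Two elementary remarks will be used throughout.

*Disjoint unions.* The chromatic number of a disjoint union is the supremum of the chromatic numbers of the pieces: each piece needs its own number of colors, and all pieces can be colored from one common set whose size is the supremum.

*Greedy coloring.* Let $\theta$ be an infinite cardinal, and suppose each vertex $x$ has an ordinal rank $r(x)$ such that adjacent vertices have different ranks and every vertex has at most $\theta$ neighbors of smaller rank. Then $\mathrm{Chr}(\mathcal G)\le\theta^+$: color by recursion on the rank, and give $x$ a color below $\theta^+$ that is not used on its at most $\theta$ neighbors of smaller rank.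

**Definition (the class $\mathcal P$).** A poset is *cofinality-preserving* if every limit ordinal has the same cofinality in the ground model and in each generic extension; it then also preserves cardinals. It is *GCH-preserving* if GCH still holds in the extension. From now on $\mathcal P$ is the class of cofinality-preserving and GCH-preserving posets.

For example, over a model of GCH, adding one Cohen real is in $\mathcal P$. Adding $\omega_2$ Cohen reals preserves cofinalities but destroys CH. Collapsing $\omega_1$ to $\omega$ does not preserve cofinalities.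

**Definition (chromatic spectrum).** For a class $\mathcal Q$ of posets and a graph $\mathcal G$ in the ground model,
$$\mathrm{Chr}_{\mathcal Q}(\mathcal G)=\{\kappa\mid\exists\,\mathbb P\in\mathcal Q\ (\Vdash_{\mathbb P}\text{“}\mathrm{Chr}(\mathcal G)=\kappa\text{”})\}.$$
The graph stays the same; its chromatic number is computed in the extension.

For example, $\mathrm{Chr}_{\mathcal P}(K_\vartheta)=\{\vartheta\}$ for every infinite cardinal $\vartheta$, since posets in $\mathcal P$ preserve cardinals. If collapses were allowed, the value $\omega$ would occur for $K_{\omega_1}$.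

Chromatic numbers can only go down. If $\mathbb P$ preserves cardinals, a ground-model coloring with $\mathrm{Chr}(\mathcal G)^V$ colors is still a chromatic coloring in the extension. As the trivial poset is in $\mathcal P$,
$$\max \mathrm{Chr}_{\mathcal P}(\mathcal G)=\mathrm{Chr}(\mathcal G)^V.\tag{1.1}$$

**Definition (closed interval).** A closed interval of infinite cardinals is a class $[\vartheta,\nu]=\{\kappa\text{ a cardinal}\mid\vartheta\le\kappa\le\nu\}$ with infinite cardinals $\vartheta\le\nu$.

For example, $[\omega,\aleph_2]=\{\aleph_0,\aleph_1,\aleph_2\}$, and $[\omega,\aleph_\omega]$ consists of all $\aleph_n$ together with $\aleph_\omega$.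

## 2. Clubs, distributive posets, levels of $L$, and squares

**Definition (sets of ordinals).** For a set $C$ of ordinals, $C(\xi)$ is its $\xi$-th element and $\mathrm{acc}(C)=\{x<\sup C: x=\sup(C\cap x)>0\}$. For cardinals $\mu<\lambda$, $E^\lambda_\mu=\{\delta<\lambda:\mathrm{cf}\,\delta=\mu\}$. Limit ordinals are nonzero.

For example, $\mathrm{acc}(\omega)=\emptyset$ and $\mathrm{acc}(\omega\cdot 2)=\{\omega\}$. If $C$ is club in a limit ordinal $\gamma$, then $\xi\mapsto C(\xi)$ is continuous, and $\mathrm{acc}(C)=\{C(\xi):\xi<\mathrm{otp}(C)\text{ limit}\}$.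

**Definition (distributivity).** A poset is *$\le\!\sigma$-distributive* if the intersection of any $\sigma$ dense open sets is dense. It then adds no new functions from $\sigma$ into $V$.

For example, the poset of countable partial functions $\omega_1\to2$ is countably closed, hence $\le\!\omega$-distributive. Cohen forcing adds a new function $\omega\to2$, so it is not.

**Facts about $L$.** Assume $V=L$; then GCH holds. $\mathrm{ZF}^-$ is ZF without power set, with Collection.

1. For every cardinal $\theta\ge\omega$, $H_{\theta^+}=L_{\theta^+}$.
2. $L_\eta\models\mathrm{ZF}^-$ for every regular uncountable $\eta$.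
3. If $L_\eta\models\mathrm{ZF}^-$, then $<_L\restriction L_\eta$ and $\langle L_\alpha:\alpha<\eta\rangle$ are definable over $L_\eta$ by fixed formulas.

Recall also that $\Sigma_0$ formulas are absolute between transitive sets and $\Sigma_1$ formulas are upward absolute, and that "$z=L_\alpha$" is $\Sigma_1$.

**Definition (square).** For an uncountable cardinal $\mu$, $\square_\mu$ says that there is a sequence $\langle C_\gamma:\gamma<\mu^+\text{ limit}\rangle$ with $C_\gamma$ club in $\gamma$, $\mathrm{otp}(C_\gamma)\le\mu$, and $C_e=C_\gamma\cap e$ for every $e\in\mathrm{acc}(C_\gamma)$ (coherence).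

For example, on limit $\gamma\le\mu$ the choice $C_\gamma=\gamma$ satisfies all three demands, and one may continue with $C_{\mu+\omega}=\{\mu+n:n<\omega\}$, which has no accumulation points. The bound $\mathrm{otp}\le\mu$ is what makes longer sequences nontrivial.

Jensen (*The fine structure of the constructible hierarchy*, 1972): $V=L$ implies $\square_\mu$ for every uncountable cardinal $\mu$.

**Cardinal arithmetic under GCH.** We use $(\theta^+)^\theta=\theta^+$ for infinite $\theta$, $\sigma^{<\sigma}=\sigma$ for regular $\sigma$, and $\sigma^{\mathrm{cf}(\sigma)}=\sigma^+$ for singular $\sigma$.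

## 3. Intervals with unrestricted maximum under $V=L$

Which sets of cardinals can be the full list of values that the chromatic number of one graph takes in mild extensions? The following is known. If $V=L$, then every closed interval of infinite cardinals whose maximum is below the first cardinal fixed point (the first $\theta$ with $\theta=\aleph_\theta$) is $\mathrm{Chr}_{\mathcal P}(\mathcal G)$ for some graph. It is also known to be consistent, via a class forcing extension of a model of GCH, that GCH holds and every closed interval of infinite cardinals, with no restriction on its maximum, is realized. The question, from Chris Lambie-Hanson and Assaf Rinot, "Reflection on the coloring and chromatic numbers", arXiv:1708.06929 (2017), is whether the unrestricted result follows from $V=L$. The answer is yes.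

**Theorem A ($V=L$).** Let $\omega\le\vartheta\le\nu$ be cardinals. There is a graph $\mathcal G$ with $\mathrm{Chr}_{\mathcal P}(\mathcal G)=\{\kappa\mid\vartheta\le\kappa\le\nu\}$, where $\mathcal P$ is the class of cofinality-preserving, GCH-preserving posets.

The case $\vartheta=\nu$ is settled by $K_\vartheta$. For the lower end there is a simple device: adding a disjoint copy of $K_\vartheta$ to a graph replaces every value $\kappa$ by $\max(\kappa,\vartheta)$. So the work lies in the intervals $[\omega,\nu]$.

For these it is enough to have, for each uncountable successor cardinal $\mu\le\nu$, a graph $H_\mu$ with $\mathrm{Chr}(H_\mu)=\mu$, such that for each $\kappa\in[\omega,\nu)$ some poset in $\mathcal P$ makes all $H_\mu$ with $\mu>\kappa$ countably chromatic and leaves $\mathrm{Chr}(H_\mu)=\mu$ for $\mu\le\kappa$. Then the disjoint union of $K_\omega$ and all $H_\mu$ has chromatic number $\nu$ in $V$ and $\kappa$ in that extension. Only successor cardinals are needed, because a limit cardinal $\kappa>\omega$ is the supremum of the uncountable successor cardinals below it.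

**Standing assumption.** $V=L$ is assumed for the rest of these notes.

## 4. The interval $[\omega,\omega_1]$ from diamond and club shooting

This case can be done by hand.

**Step 1: a graph of chromatic number $\omega_1$.** Let $S\subseteq\omega_1$ be a stationary set of limit ordinals with $\omega_1\setminus S$ stationary. In $L$, Jensen's diamond principle holds on $S$: there are functions $c_\delta:\delta\to\omega$ ($\delta\in S$) such that for every $c:\omega_1\to\omega$ the set $\{\delta\in S:c\restriction\delta=c_\delta\}$ is stationary. For $\delta\in S$ choose a cofinal $A_\delta\subseteq\delta$ of order type $\omega$ that meets every class $c_\delta^{-1}(n)$ that is unbounded in $\delta$. This is possible: there are countably many such classes, and at the $m$-th step one can pick a point of the $m$-th of them above any prescribed bound. Let $\mathcal G$ have vertex set $\omega_1$ and edges $\{\alpha,\delta\}$ with $\delta\in S$, $\alpha\in A_\delta$.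

Greedy coloring gives $\mathrm{Chr}(\mathcal G)\le\omega_1$. Let $c:\omega_1\to\omega$ be any function. For club many $\delta$, every bounded class of $c$ lies below $\delta$ and every unbounded class of $c$ is unbounded in $\delta$. Pick such a $\delta\in S$ with $c\restriction\delta=c_\delta$, and let $n=c(\delta)$. The class of $n$ contains $\delta$, so it is unbounded in $\omega_1$, hence in $\delta$, hence it meets $A_\delta$. So $c$ is not chromatic, and $\mathrm{Chr}(\mathcal G)=\omega_1$.

**Step 2: if a club $B\subseteq\omega_1$ misses $S$, then $\mathrm{Chr}(\mathcal G)\le\omega$.** This is meant in any outer model with the same $\omega_1$. Let $\langle d_\iota\rangle$ enumerate $B\cup\{0\}$ and color the intervals $[d_\iota,d_{\iota+1})$ one after another. If $\delta\in S\cap[d_\iota,d_{\iota+1})$, then $\delta>d_\iota$ (as $d_\iota\notin S$), so $A_\delta\cap d_\iota$ is *finite*. Enumerate the countable interval in type at most $\omega$, and give each point in turn a color different from those already given inside the interval and from the finitely many colors on $A_\delta\cap d_\iota$.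

**Step 3: add such a club.** Let $\mathbb P$ consist of all nonempty closed bounded $q\subseteq\omega_1$ with $q\cap S=\emptyset$, ordered by end-extension. It is $\le\!\omega$-distributive: given dense open $O_n$ and $q_0$, take a countable $M\prec H_{\omega_2}$ containing them with $\delta=M\cap\omega_1\in\omega_1\setminus S$, which exists since $\omega_1\setminus S$ is stationary. Let $\delta_n\nearrow\delta$, choose $q_{n+1}\le q_n$ in $M\cap O_n$ with $\max q_{n+1}>\delta_n$, and put $q=\bigcup_nq_n\cup\{\delta\}$. By CH, $|\mathbb P|=\omega_1$. So $\omega_1$ is preserved, and cofinalities above are preserved by the $\omega_2$-chain condition. No reals are added, and for $\sigma\ge\omega_1$ there are at most $(2^{\omega_1})^\sigma=\sigma^+$ nice names for subsets of $\sigma$. So $\mathbb P\in\mathcal P$.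

By (1.1), $\mathrm{Chr}_{\mathcal P}(\mathcal G\sqcup K_\omega)=\{\omega,\omega_1\}$.

## 5. Two places where this argument stops

**Infinite initial segments.** To defeat colorings with $\chi>\omega$ colors by the same argument, the set $A_\delta$ must meet up to $\chi$ color classes, so it must be uncountable. An uncountable set of ordinals has an infinite proper initial segment. Hence for some $\gamma<\delta$ the set $A_\delta\cap\gamma$ is infinite, a coloring of the part below $\gamma$ may already have used every color in $\omega$ on it, and then no color is left for $\delta$. Step 2 breaks at the word "finite". The remedy will be to keep the *set of colors* on each down-neighborhood finite. For that the down-neighborhoods must cohere, and this is what $\square_\mu$ is for.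

**Infinitely many clubs at once.** Suppose each $H_\mu$ comes with a set $U_\mu\subseteq\mu^+$, and let $\mathbb P_\mu$ be the poset of closed bounded sets missing $U_\mu$, of size $\mu^+$. To realize $\kappa$ we must force with $\mathbb P_\mu$ for *all* successor $\mu\in(\kappa,\nu]$ simultaneously. Suppose each $\mathbb P_\mu$ is $\le\!\mu$-distributive. Finitely many can be handled from the top down: if $\mu<\mu'$, then $\mathbb P_{\mu'}$ adds no $\mu^+$-sequences, hence no new $\mu$-sequence of dense open subsets of $\mathbb P_\mu$; so $\mathbb P_\mu$ is still $\le\!\mu$-distributive after $\mathbb P_{\mu'}$, and the product adds no $\mu$-sequences. But already for $[\omega,\aleph_\omega]$ and $\kappa=\omega$ the indices are $\aleph_1<\aleph_2<\cdots$, and there is no top at which to start.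

So one must argue directly: build one descending sequence of conditions along one chain of models $N_j$, and at each limit step make sure that $\sup_j\sup(N_j\cap\mu^+)\notin U_\mu$ *for every $\mu$ at the same time*. In Step 3 above, stationarity of the complement gave a suitable model for one $\mu$. Stationarity of each complement separately says nothing about a single chain that works for all $\mu$.

**How $L$ helps.** We define in advance a set $T_\mu\subseteq\mu^+$ so that two kinds of chains of hulls can be told apart from their suprema alone. If the hulls are taken in levels $L_\eta$ with $\eta>\mu^{++}$, the supremum lies in $T_\mu$; if they are taken in suitable levels below $\mu^{++}$, it lies outside $T_\mu$. The distributivity argument can use one sequence of very tall levels for all $\mu$ at once, so all its limit points land in $T_\mu$. The lower bound on the chromatic number needs only the short levels. So we make $U_\mu$ disjoint from $T_\mu$.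

## 6. The sets $T_\mu$: reading the height of a hull from its supremum

**Definition ($b(\delta)$ and $T_\mu$).** Let $\mu$ be an infinite cardinal and $\lambda=\mu^+$. For $\mu<\delta<\lambda$ let $b(\delta)$ be the least $b$ such that $L_{b+1}$ contains a surjection $\mu\to\delta$. Put
$$T_\mu=\{\delta\in(\mu,\lambda):\exists\zeta\in(\delta,b(\delta))\ \ L_{b(\delta)}\text{ contains no surjection }\delta\to\zeta\}.$$

In words: just before $L$ discovers that $\delta$ has size $\mu$, does it see an ordinal above $\delta$ that it cannot map $\delta$ onto?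

For an example by hand, take $\delta=\mu+1$. Elements of $L_\gamma$ have rank below $\gamma$. A surjection $\mu\to\mu+1$ contains a Kuratowski pair $(\xi,\mu)$, of rank $\mu+2$, so it has rank at least $\mu+3$, and $b(\mu+1)\ge\mu+3$. The map $0\mapsto\mu$, $n+1\mapsto n$, $\xi\mapsto\xi$ ($\omega\le\xi<\mu$) is a subset of $L_{\mu+3}$ definable over $L_{\mu+3}$ from parameters, so $b(\mu+1)=\mu+3$. A surjection $\mu+1\to\mu+2$ contains a pair $(\xi,\mu+1)$ of rank $\mu+3$, so it is not in $L_{\mu+3}$. With $\zeta=\mu+2$ we get $\mu+1\in T_\mu$. For such small $\delta$ membership is an accident of ranks; the $\delta$ that matter come from Lemma 1.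

**Chain setup.** Let $p$ be a set and $\varphi(\lambda)$ a formula. Call $\eta$ *good* if $p,\lambda\in L_\eta\models\mathrm{ZF}^-+\varphi(\lambda)$. Let $\ell\le\mu$ be a limit ordinal and let $\langle\eta_j:j<\ell\rangle$ enumerate increasingly the first $\ell$ good ordinals (assume they exist). Let $N_j$ be the set of elements of $L_{\eta_j}$ that are definable in $L_{\eta_j}$ from parameters in $\mu\cup\{\mu,\lambda,p\}$. Put
$$\delta_j=N_j\cap\lambda,\qquad N=\bigcup_{j<\ell}N_j,\qquad \eta^*=\sup_{j<\ell}\eta_j,\qquad \delta=\sup_{j<\ell}\delta_j.$$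

**Lemma 1.**

1. $N_j\prec L_{\eta_j}$, and $N_j\in N_{j'}$, $N_j\subseteq N_{j'}$ for $j<j'<\ell$.
2. $\delta_j$ is an ordinal in $(\mu,\lambda)$, and $\delta_j<\delta_{j'}$ for $j<j'$. So $\delta=N\cap\lambda$ and $\delta<\lambda$.
3. $N\prec_{\Sigma_1}L_{\eta^*}$, and the transitive collapse $\pi$ maps $N$ onto some $L_b$ with $b$ a limit ordinal; $\pi\restriction(\mu+1)=\mathrm{id}$ and $\pi(\lambda)=\delta$.
4. $b(\delta)=b$.
5. If $\lambda^+<\eta_0$, then $\delta\in T_\mu$.
6. If $\varphi(\lambda)$ is "every ordinal $\ge\lambda$ is a surjective image of $\lambda$", then $\delta\notin T_\mu$.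

*Proof.* **(1) The hulls form an elementary chain and each is an element of the next.** Since $<_L$ is definable over $L_{\eta_j}$, the $<_L$-least witness of a statement with parameters in $N_j$ is again in $N_j$; so $N_j\prec L_{\eta_j}$ by the Tarski–Vaught test. Let $j<j'$. As $L_{\eta_{j'}}\models\mathrm{ZF}^-$, it contains the satisfaction relations of the structures $L_\eta$, $\eta<\eta_{j'}$, and evaluates goodness of $\eta<\eta_{j'}$ correctly. So $\langle\eta_k:k\le j\rangle$ is an element of $L_{\eta_{j'}}$, definable there from $p,\lambda,j$, and $j\in\mu$ since $j<\ell\le\mu$. Hence $\eta_j\in N_{j'}$, and also $N_j\in N_{j'}$, since $N_j$ is defined from $L_{\eta_j},\mu,\lambda,p$. In $L_{\eta_{j'}}$ there is a surjection $\mu\to N_j$: there is one $\mu\to\omega\times\mu^{<\omega}$ in $L_\lambda=H_\lambda$, and each element of $N_j$ is given by a formula and a finite sequence of parameters. So there is such a surjection in $N_{j'}$; since $\mu\subseteq N_{j'}$, all its values lie in $N_{j'}$, that is, $N_j\subseteq N_{j'}$.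

**(2) The traces on $\lambda$ are ordinals.** If $0<x\in N_j\cap\lambda$, some surjection $\mu\to x$ lies in $L_\lambda\subseteq L_{\eta_j}$. The $<_L$-least one lies in $N_j$, and $\mu\subseteq N_j$, so $x\subseteq N_j$. Hence $\delta_j$ is an ordinal. It is larger than $\mu$ as $\mu\in N_j$, and smaller than $\lambda$ as $|N_j|=\mu$. As $N_j\in N_{j'}$, we get $\delta_j\in N_{j'}\cap\lambda=\delta_{j'}$. Finally $\delta<\lambda$ since $\ell\le\mu$ and $\lambda$ is regular.

**(3) The union collapses to a level of $L$.** Let a $\Sigma_1$ statement with parameters in $N$ hold in $L_{\eta^*}$. Then for some $j$ the parameters are in $N_j$ and there is a witness in $L_{\eta_j}$; as $N_j\prec L_{\eta_j}$, there is a witness in $N_j\subseteq N$. By induction on $\Sigma_0$ formulas it follows that $N\prec_{\Sigma_0}L_{\eta^*}$, and then $N\prec_{\Sigma_1}L_{\eta^*}$. In particular $N$ is extensional, so the collapse $\pi$ exists.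

For each ordinal $\alpha\in N$ we have $L_\alpha\in N$ and $\alpha+1\in N$, and every $x\in N$ lies in $L_\alpha$ for some ordinal $\alpha\in N$, because all this holds in each $N_j\prec L_{\eta_j}$. The $\Sigma_1$ statement "$z=L_\alpha$" holds in $L_{\eta^*}$ for $z=L_\alpha$, so it holds in $N$, so its image under $\pi$ holds in the transitive set $\pi[N]$. By upward absoluteness $\pi(L_\alpha)=L_{\pi(\alpha)}$. Thus $\pi[N]=\bigcup_{\alpha\in N\cap\mathrm{Ord}}L_{\pi(\alpha)}=L_b$ with $b=\pi[N\cap\mathrm{Ord}]$, a limit ordinal because $N\cap\mathrm{Ord}$ is closed under $\alpha\mapsto\alpha+1$. Since $\mu+1\subseteq N$, $\pi$ is the identity on $\mu+1$; since $N\cap\lambda=\delta$ is an ordinal, $\pi(\lambda)=\delta$.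

**(4) The ordinal $\delta$ remembers $b$.** *Lower bound.* If $g\in L_b$ were a surjection $\mu\to\delta$, then by $\Sigma_0$-elementarity $\pi^{-1}(g)$ would be a surjection $\mu\to\lambda$, which is impossible. As $b$ is a limit, $L_{b'+1}\subseteq L_b$ for $b'<b$, so $b(\delta)\ge b$.

*Upper bound.* We define a map from a set of size $\mu$ onto $L_b$ over $L_b$. Let $\Psi(s,j,n,a,y,p,\lambda)$ say, with $\mu$ as a further, suppressed parameter: "$s$ has domain $j+1$ and increasingly enumerates the first $j+1$ good ordinals (relative to $p,\lambda$), and $y$ is the unique element of $L_{s(j)}$ satisfying in $L_{s(j)}$ the $n$-th formula with parameters $a\in\mu^{<\omega}$ and $\mu,\lambda,p$". This is $\Sigma_1$: a witness consists of $\langle L_\eta:\eta\le s(j)\rangle$ together with the satisfaction relations of these structures, and the remaining quantifiers are bounded. So $\Psi$ is upward absolute between transitive structures, and, evaluated in $V$, $s$ and $y$ are uniquely determined by $j,n,a$ and the parameters.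

Let $y\in N_j$. There are $n,a$ such that $\Psi(\langle\eta_k:k\le j\rangle,j,n,a,y,p,\lambda)$ holds in $L_{\eta_{j+1}}\models\mathrm{ZF}^-$ (note $j+1<\ell$), hence in $L_{\eta^*}$. The objects $j,n,a$ lie in $N$ and are fixed by $\pi$, being built from finitely many ordinals below $\mu$. So (3) gives $L_b\models\exists s\,\Psi(s,j,n,a,\pi(y),\pi(p),\delta)$. Therefore
$$G(j,n,a)=y\ :\Leftrightarrow\ L_b\models\exists s\,\Psi(s,j,n,a,y,\pi(p),\delta)\qquad(j<\ell)$$
defines over $L_b$, with parameters, a partial function (by uniqueness in $V$ and upward absoluteness) whose range is $\pi[N]=L_b$.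

Let $t$ be the $<_L$-least surjection $\mu\to\ell\times\omega\times\mu^{<\omega}$ in $L_{\eta_0}$. As $\ell\in\mu\cup\{\mu\}$, $t\in N_0$. All members of $\mu\cup(\ell\times\omega\times\mu^{<\omega})$ lie in $N$ and are fixed by $\pi$, so the same is true of the pairs in $t$, and $\pi(t)=t\in L_b$. Define $g:\mu\to\delta$ by $g(\xi)=G(t(\xi))$ if this is defined and below $\delta$, and $g(\xi)=0$ otherwise. It is onto $\delta$, since $\delta\subseteq L_b=\mathrm{ran}(G)$. It is a subset of $L_b$ definable over $L_b$, so $g\in L_{b+1}$. Hence $b(\delta)=b$.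

**(5) Tall levels put $\delta$ into $T_\mu$.** Because $L_{\lambda^+}=H_{\lambda^+}\subseteq L_{\eta_0}$, every ordinal in $(\lambda,\lambda^+)$ is a surjective image of $\lambda$ inside $L_{\eta_0}$. So $\lambda^+$ is the least cardinal above $\lambda$ in the sense of $L_{\eta_0}$, and $\lambda^+\in N_0\subseteq N$. Let $\zeta=\pi(\lambda^+)\in(\delta,b)$. A surjection $g:\delta\to\zeta$ in $L_b$ would give a surjection $\pi^{-1}(g):\lambda\to\lambda^+$. So there is none, and $\delta\in T_\mu$ because $b(\delta)=b$.

**(6) Short levels keep $\delta$ out of $T_\mu$.** If $\delta<\zeta<b$, then $\zeta=\pi(z)$ with $\lambda<z\in N_j$ for some $j$. As $L_{\eta_j}\models\varphi(\lambda)$, $N_j$ contains a surjection $g:\lambda\to z$, and $\pi(g)\in L_b$ is a surjection $\delta\to\zeta$. So no $\zeta$ witnesses $\delta\in T_\mu$, again because $b(\delta)=b$. $\square$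

The next lemma says that the complement of $T_\mu$ is thick at many points of cofinality $\mu$.

**Lemma 2.** Let $\mu$ be regular uncountable, $\lambda=\mu^+$, and $E\subseteq\lambda$ club. There is $\delta'\in E^\lambda_\mu\cap\mathrm{acc}(E)$ such that some club $K\subseteq\delta'$ is disjoint from $T_\mu$.

*Proof.* We have $E\in H_{\lambda^+}=L_{\lambda^+}\models\mathrm{ZF}^-$. Let $p=E$ and let $\varphi$ be as in Lemma 1(6); it holds in $L_{\lambda^+}=H_{\lambda^+}$. So every $\eta<\lambda^+$ with $\lambda,E\in L_\eta\prec L_{\lambda^+}$ is good, and such $\eta$ are unbounded in $\lambda^+$. Take the first $\mu$ good ordinals and the resulting $N_j,\delta_j$ for $j<\mu$, and let $\delta'=\sup_{j<\mu}\delta_j$. The $\delta_j$ increase strictly and $\mu$ is regular, so $\mathrm{cf}(\delta')=\mu$.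

If $\xi<\delta_j$, the least element of $E$ above $\xi$ is in $N_j\cap\lambda=\delta_j$ by elementarity. So $E\cap\delta_j$ is unbounded in $\delta_j$, hence $\delta_j\in E$ and $\delta'\in\mathrm{acc}(E)$. The set $K=\{\sup_{j<\ell}\delta_j:\ell<\mu\text{ limit}\}$ is club in $\delta'$, since $\mu$ is regular uncountable and a supremum of limit ordinals is a limit ordinal. For each limit $\ell<\mu$, Lemma 1(6), applied to the first $\ell$ good ordinals, gives $\sup_{j<\ell}\delta_j\notin T_\mu$. So $K\cap T_\mu=\emptyset$. $\square$

## 7. A family of $\mu$ graphs on the triangle, one of which has chromatic number $\mu$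

Fix an infinite cardinal $\chi$; let $\mu=\chi^+$, $\lambda=\mu^+$, $T=T_\mu$, and let $\langle C_\gamma\rangle$ be a $\square_\mu$-sequence. We want a graph with no $\chi$-coloring whose edges at $\delta$ sit on $C_\delta$ and appear only for $\delta$ in a set disjoint from $T$. We do not guess colorings by a diamond sequence. Instead we define $\mu$ many graphs $H_i$, assume that all have $\chi$-colorings, and let one index $i$ encode enough of all those colorings to defeat the $i$-th one.

For $y\le\lambda$ let
$$\Delta_y=\{(a,\delta):a<\delta<y\}.$$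
The vertices are the points of the triangle $\Delta_\lambda$; the vertices $(a,\delta)$ with $a<\delta$ form *column* $\delta$. Using pairs instead of ordinals has one purpose: an edge from column $\delta$ down to $(b,\alpha)$ starts only at vertices $(a,\delta)$ with $a<b$, so the down-neighbors of $(a,\delta)$ all lie, in both coordinates, above $a$. This is used in Lemma 4.

**Indices and enumerations.** Let $I$ be the set of triples $i=(\tau,Q,h)$ with $\tau<\mu$ a limit ordinal, $Q$ club in $\tau$ of order type $\chi$, and $h:\chi\to\mu$. By GCH, $|I|=\mu$, since $2^\chi=\mu$ and $\mu^\chi=\mu$. Let $\langle F_\varepsilon:\varepsilon<\lambda\rangle$ enumerate all functions $F:I\times\Delta_y\to\chi$ with $y<\lambda$; there are $\lambda\cdot2^\mu=\lambda$ of them. Let $Z_\varepsilon$ be the set with $\mathrm{dom}\,F_\varepsilon=I\times Z_\varepsilon$. Fix surjections $\rho_x:\mu\to x$ for $0<x<\lambda$.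

**The vertices $v^\gamma_j$.** Fix $i=(\tau,Q,h)$. For limit $\gamma<\lambda$ and $j<\chi$ with $Q(j+1)<\mathrm{otp}(C_\gamma)$ put
$$\beta=C_\gamma(Q(j)),\qquad x=C_\gamma(Q(j+1)),\qquad \varepsilon=\rho_x(h(j)).$$
If some $(b,\alpha)\in Z_\varepsilon$ satisfies $\beta\le b$, $\alpha<x$ and $F_\varepsilon(i,(b,\alpha))=j$, let $v^\gamma_j$ be the lexicographically least such pair. In all other cases $v^\gamma_j$ is undefined. Thus
$$v^\gamma_j=(b,\alpha)\ \Rightarrow\ C_\gamma(Q(j))\le b<\alpha<C_\gamma(Q(j+1)).\tag{7.1}$$
Let $D_\gamma$ be the set of all defined $v^\gamma_j$. Since $v^\gamma_j$ depends only on $i$, $j$ and $C_\gamma\cap(x+1)$, for $e\in\mathrm{acc}(C_\gamma)$ we have $v^e_j=v^\gamma_j$ (both defined or both undefined) whenever $Q(j+1)<\mathrm{otp}(C_e)$.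

**The sets $\Gamma_i$, $U_i$, $A_\gamma$.** Let $\Gamma_i=\{\gamma:\mathrm{otp}(C_\gamma)\in\mathrm{acc}(Q)\cup\{\tau\}\}$. For $\gamma\in\Gamma_i$ let $C^i_\gamma=\{C_\gamma(\xi):\xi\in Q\cap\mathrm{otp}(C_\gamma)\}$. It is a club in $\gamma$, and $\mathrm{acc}(C^i_\gamma)=\{C_\gamma(\xi):\xi\in\mathrm{acc}(Q)\cap\mathrm{otp}(C_\gamma)\}$, because $\xi\mapsto C_\gamma(\xi)$ is continuous. Put
$$U_i=\{\gamma\in\Gamma_i:(\mathrm{acc}(C^i_\gamma)\cup\{\gamma\})\cap T=\emptyset\}.$$
So $U_i\cap T=\emptyset$ and $U_i$ consists of limit ordinals. Let $A_\gamma=D_\gamma$ if $\gamma\in U_i$, and $A_\gamma=\emptyset$ otherwise.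

**The graph $H_i$.** Its vertex set is $\Delta_\lambda$; its edges are $\{(b,\alpha),(a,\delta)\}$ for $(b,\alpha)\in A_\delta$ and $a<b$. Then $\alpha<\delta$ by (7.1), and we call $(b,\alpha)$ a *down-neighbor* of $(a,\delta)$. Vertices in the same column are not adjacent.

For example, let $\chi=\omega$, $\tau=\omega$, $Q=\omega$. Then $\mathrm{acc}(Q)=\emptyset$, $\Gamma_i$ is the set of $\gamma$ with $\mathrm{otp}(C_\gamma)=\omega$, and $C^i_\gamma=C_\gamma$. For $\gamma\in U_i$ the set $A_\gamma$ has at most one vertex in each step $[C_\gamma(j),C_\gamma(j+1))$ of the ladder, and $A_\gamma\cap\Delta_\beta$ is finite for $\beta<\gamma$, as in Section 4. For $\chi>\omega$ the intersection can be infinite, and then the following coherence is needed.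

**(7.2)** *If $e\in\mathrm{acc}(C_\gamma)\cap\Gamma_i$ and $v^\gamma_j$ is defined with $C_\gamma(Q(j))<e$, then $Q(j+1)<\mathrm{otp}(C_e)$. Hence $D_e=D_\gamma\cap\Delta_e$.*

Indeed $C_e=C_\gamma\cap e$, so $Q(j)<\mathrm{otp}(C_e)\in\mathrm{acc}(Q)\cup\{\tau\}$. This order type is a limit of elements of $Q$, so $Q(j+1)<\mathrm{otp}(C_e)$. For the second claim: if $v^\gamma_j\in\Delta_e$, then $C_\gamma(Q(j))<e$ by (7.1), so $v^\gamma_j=v^e_j\in D_e$. Conversely, if $v^e_j$ is defined, then $Q(j+1)<\mathrm{otp}(C_e)$, so $v^e_j=v^\gamma_j$, and it is in $\Delta_e$ by (7.1).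

**(7.3)** *If $\gamma\in U_i$ and $e\in\mathrm{acc}(C^i_\gamma)$, then $e\in U_i$, $e\in\mathrm{acc}(C_\gamma)$ and $A_e=A_\gamma\cap\Delta_e$.*

Indeed $e=C_\gamma(\xi)$ with $\xi\in\mathrm{acc}(Q)$ a limit ordinal, so $e\in\mathrm{acc}(C_\gamma)$, $C_e=C_\gamma\cap e$, $\mathrm{otp}(C_e)=\xi\in\mathrm{acc}(Q)$, and $C^i_e=C^i_\gamma\cap e$. So $\mathrm{acc}(C^i_e)\cup\{e\}\subseteq\mathrm{acc}(C^i_\gamma)$ misses $T$, and $e\in U_i$. Now apply (7.2).

**Lemma 3.** $\mathrm{Chr}(H_i)\le\mu$ for every $i\in I$, and $\mathrm{Chr}(H_i)=\mu$ for some $i\in I$.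

*Proof.* **Step 1: the upper bound.** Each vertex has at most $\chi$ down-neighbors, all in earlier columns. Greedy coloring along the second coordinate uses $\chi^+=\mu$ colors.

**Step 2: bookkeeping for a simultaneous counterexample.** Suppose every $H_i$ has a chromatic coloring $f_i:\Delta_\lambda\to\chi$, and let $f(i,v)=f_i(v)$. For $i\in I$, $j<\chi$ put
$$X_{ij}=\{b<\lambda:\{\alpha:f_i(b,\alpha)=j\}\text{ is unbounded in }\lambda\}.$$
As $|I\times\chi|=\mu<\lambda$ and $\lambda$ is regular, there are:

* $w<\lambda$ with $X_{ij}\subseteq w$ whenever $X_{ij}$ is bounded in $\lambda$;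
* $y(\beta,j)<\lambda$, for $\beta<\lambda$ and $j<\chi$, such that for every $i$ with $X_{ij}$ unbounded there is $(b,\alpha)\in\Delta_{y(\beta,j)}$ with $b\ge\beta$ and $f_i(b,\alpha)=j$;
* $s(a)<\lambda$, for $a<\lambda$, such that for all $i\in I$ and $j<\chi$: $a\notin X_{ij}$ implies $f_i(a,\alpha)\ne j$ for all $\alpha>a$ with $\alpha\ge s(a)$.

For $y<\lambda$ let $\varepsilon(y)$ be the least $\varepsilon$ with $F_\varepsilon=f\restriction(I\times\Delta_y)$. Let $E$ be the club of limit $x\in(w,\lambda)$ closed under $y(\cdot,j)$ (all $j<\chi$), $s$ and $\varepsilon$.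

**Step 3: choose the column $\delta$.** Take $\delta',K$ from Lemma 2. As $\mathrm{cf}(\delta')=\mu$ and $\mathrm{otp}(C_{\delta'})\le\mu$, we have $\mathrm{otp}(C_{\delta'})=\mu$, and $Y=C_{\delta'}\cap E\cap K$ is a club in $\delta'$ of order type $\mu$. Let $\delta=Y(\chi)=\sup_{j<\chi}Y(j)$. Then $\delta\in\mathrm{acc}(C_{\delta'})$, so $C_\delta=C_{\delta'}\cap\delta$.

**Step 4: encode the colorings in one index.** Let $\tau=\mathrm{otp}(C_\delta)<\mu$ and $Q=\{\xi<\tau:C_\delta(\xi)\in Y\}$. As $C_\delta\cap Y=Y\cap\delta=\{Y(j):j<\chi\}$ is club in $\delta$, $Q$ is club in $\tau$, has order type $\chi$, and $C_\delta(Q(j))=Y(j)$. For $j<\chi$ the closure of $Y(j+1)\in E$ gives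
$$y_j=y(Y(j),j)<Y(j+1),\qquad \varepsilon_j=\varepsilon(y_j)<Y(j+1).$$
Let $h(j)<\mu$ be least with $\rho_{Y(j+1)}(h(j))=\varepsilon_j$, and let $i=(\tau,Q,h)\in I$. Since $\mathrm{otp}(C_\delta)=\tau$ we have $\delta\in\Gamma_i$, and $\mathrm{acc}(C^i_\delta)\cup\{\delta\}\subseteq Y\subseteq K$ is disjoint from $T$. So $\delta\in U_i$ and $A_\delta=D_\delta$.

**Step 5: two adjacent vertices of the same color.** Let $j=f_i(w,\delta)$; here $w<\delta$ because $\delta\in E$. Also $s(w)<\delta$, so $w\notin X_{ij}$ would give $f_i(w,\delta)\ne j$. Hence $w\in X_{ij}$, so $X_{ij}\not\subseteq w$, and $X_{ij}$ is unbounded. So there is $(b,\alpha)\in\Delta_{y_j}=Z_{\varepsilon_j}$ with $b\ge Y(j)$, $\alpha<y_j<Y(j+1)$ and $F_{\varepsilon_j}(i,(b,\alpha))=f_i(b,\alpha)=j$. In the definition of $v^\delta_j$ we have $\beta=Y(j)$, $x=Y(j+1)$, $\varepsilon=\rho_x(h(j))=\varepsilon_j$. Therefore $v=v^\delta_j$ is defined, and $f_i(v)=F_{\varepsilon_j}(i,v)=j$. Its first coordinate is at least $Y(j)$, which exceeds $w$ since $Y(j)\in E$. As $v\in D_\delta=A_\delta$, the vertices $v$ and $(w,\delta)$ are adjacent,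 and both have color $j$: a contradiction. Hence some $H_i$ has no $\chi$-coloring, and for it $\mathrm{Chr}(H_i)=\mu$. $\square$

For each successor cardinal $\mu=\chi^+>\omega$ fix, by $<_L$-least choices, a $\square_\mu$-sequence, the other data above and such an $i$; write $H_\mu=H_i$ and $U_\mu=U_i\subseteq\mu^+$. So
$$\mathrm{Chr}(H_\mu)=\mu,\qquad |H_\mu|=\mu^+,\qquad U_\mu\cap T_\mu=\emptyset,\qquad U_\mu\text{ consists of limit ordinals}.\tag{7.4}$$

## 8. Countable colorings once $U_\mu$ misses a club

Fix $\mu=\chi^+$, $\lambda=\mu^+$ and $i$ as chosen. This section takes place in an arbitrary outer model $W\supseteq V$ of ZFC with the same ordinals; $\lambda$ denotes $(\mu^+)^V$. It uses only that the $C_\gamma$ and $C^i_\gamma$ are clubs, coherence, and (7.1)–(7.3). These are absolute.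

For $\gamma\le\lambda$ let $\mathcal K_\gamma$ be the set of $c:\Delta_\gamma\to\omega$ that are chromatic for $H_\mu\restriction\Delta_\gamma$ and such that $c[A_e]$ is *finite* for all $e\in U_i$ with $e\le\gamma$. This is the remedy announced in Section 5: the sets $A_e$ may be infinite, but they carry only finitely many colors.

First we check that the finiteness condition also controls the parts below $\gamma$ of later sets $A_\delta$.

**(8.1)** *If $c\in\mathcal K_\gamma$ and $\delta\in U_i$, then $c[A_\delta\cap\Delta_\gamma]$ is finite.*

If $\delta\le\gamma$, this is the definition. Let $\gamma<\delta$, and let $e$ be the largest element of $\mathrm{acc}(C^i_\delta)$ that is $\le\gamma$, and $e=0$ if there is none. If there are any, the largest exists, since $\mathrm{acc}(C^i_\delta)$ is closed in $\delta$. If $e>0$, then by (7.3) $e\in U_i$ and $A_\delta\cap\Delta_e=A_e$, so $c[A_\delta\cap\Delta_e]$ is finite. Now let $v^\delta_j\in\Delta_\gamma\setminus\Delta_e$. Then $C_\delta(Q(j))\ge e$: otherwise (7.2) gives $Q(j+1)<\mathrm{otp}(C_e)$, so $C_\delta(Q(j+1))<e$ and $v^\delta_j\in\Delta_e$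 by (7.1). Also $C_\delta(Q(j))<\gamma$ by (7.1). So $C_\delta(Q(j))\in C^i_\delta\cap[e,\gamma)$. This set is finite: if it were infinite, the supremum of its first $\omega$ elements would be an element of $\mathrm{acc}(C^i_\delta)$ in $(e,\gamma]$. So there are only finitely many such $j$.

**Lemma 4.** Let $\gamma\le\gamma'<\lambda$, $c\in\mathcal K_\gamma$, and $F\subseteq\omega$ finite. There is $c'\in\mathcal K_{\gamma'}$ extending $c$ with $c'(v)\notin F$ for $v\in\Delta_{\gamma'}\setminus\Delta_\gamma$.

*Proof.* By induction on $\gamma'$, for all $\gamma,c,F$. The case $\gamma'=\gamma$ is trivial.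

**Successor step: add one column.** Let $\gamma'=\sigma+1$, $\gamma\le\sigma$. Extend $c$ to $c_1\in\mathcal K_\sigma$ avoiding $F$ on new vertices. The set $c_1[A_\sigma]$ is finite (and empty if $\sigma\notin U_i$). Give all $(a,\sigma)$, $a<\sigma$, one color outside $F\cup c_1[A_\sigma]$. Neighbors of $(a,\sigma)$ inside $\Delta_{\sigma+1}$ are down-neighbors in $A_\sigma$, so the coloring is chromatic. Since $\sigma+1$ is not a limit, $\sigma+1\notin U_i$, and the result is in $\mathcal K_{\sigma+1}$.

**Limit step, plan: reserve one color for $D_{\gamma'}$.** Let $\gamma'>\gamma$ be a limit. If $\gamma'\in U_i$, we must end with finitely many colors on $D_{\gamma'}$. So we reserve one color for its future elements. Pick $k\in\omega\setminus F$. For $j$ with $Q(j+1)<\mathrm{otp}(C_{\gamma'})$ let $I_j=[C_{\gamma'}(Q(j)),C_{\gamma'}(Q(j+1)))$; these are pairwise disjoint. Call $j$ *active* if $v^{\gamma'}_j$ is defined and $C_{\gamma'}(Q(j))\ge\gamma$. Vertices outside $\Delta_\gamma$ are *new*; by (7.1), $v^{\gamma'}_j$ is new for active $j$. Let $\langle d_\iota\rangle$ increasingly enumerate $\{\gamma\}\cup(C_{\gamma'}\setminus(\gamma+1))$.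 This set is closed in $\gamma'$ and cofinal in it. We build an increasing sequence $c_\iota\in\mathcal K_{d_\iota}$ with $c_0=c$ such that
$$\text{new vertices get colors outside }F,\text{ and a new vertex gets color }k\text{ iff it is }v^{\gamma'}_j\text{ for an active }j.\tag{8.2}$$

**Limit step, from $\iota$ to $\iota+1$.** If $j$ is active, the endpoints of $I_j$ are among the $d$'s. Hence if the second coordinate of $v^{\gamma'}_j$, which lies in $I_j$ by (7.1), lies in $[d_\iota,d_{\iota+1})$, then $[d_\iota,d_{\iota+1})\subseteq I_j$. So this happens for at most one active $j$. If it happens for none, use the induction hypothesis for $d_{\iota+1}<\gamma'$ with $F\cup\{k\}$. Otherwise let $v^{\gamma'}_j=(b,\alpha)$ be the vertex in question, and proceed as follows.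

* First extend $c_\iota$ to $c^*\in\mathcal K_\alpha$ avoiding $F\cup\{k\}$ on $\Delta_\alpha\setminus\Delta_{d_\iota}$, by the induction hypothesis for $\alpha<\gamma'$.
* Color all $(a,\alpha)$ with $a\ne b$ by a color outside the finite set $F\cup\{k\}\cup c^*[A_\alpha]$, and color $(b,\alpha)$ by $k$.
* Then extend to $d_{\iota+1}$ by the induction hypothesis with $F\cup\{k\}$.

We must check that the second item is chromatic at $(b,\alpha)$, that is, that no down-neighbor $(b',\alpha')$ of $(b,\alpha)$ has color $k$. Here the triangle pays off: $b'>b\ge C_{\gamma'}(Q(j))\ge\gamma$, so $(b',\alpha')$ is new, and $C_{\gamma'}(Q(j))<b'<\alpha'<\alpha$ gives $\alpha'\in I_j$. An active $v^{\gamma'}_{j'}$ has its second coordinate in $I_{j'}$, and the $I$'s are disjoint, so the only active one with second coordinate in $I_j$ is $(b,\alpha)$ itself. So $(b',\alpha')$ is not of the form $v^{\gamma'}_{j'}$ with $j'$ active, and its color is not $k$: on $\Delta_{d_\iota}$ by (8.2), and on $\Delta_\alpha\setminus\Delta_{d_\iota}$ because $c^*$ avoids $k$ there. Since $\alpha+1\notin U_i$, the coloring obtained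 by the second item is in $\mathcal K_{\alpha+1}$. Clearly (8.2) is maintained.

**Limit step, limits of the construction.** This covers limit $\iota$ and also the final stage. Let $e=\sup_{\iota'<\iota}d_{\iota'}$, so $e=d_\iota$, or $e=\gamma'$ at the final stage, and let $c_\iota=\bigcup_{\iota'<\iota}c_{\iota'}$. It is chromatic on $\Delta_e$, and the finiteness condition for $e'<e$ in $U_i$ holds. Suppose $e\in U_i$. Either $e=\gamma'$ and $A_e=D_{\gamma'}$, or $e\in\mathrm{acc}(C_{\gamma'})\cap\Gamma_i$ and $A_e=D_e=D_{\gamma'}\cap\Delta_e$ by (7.2). Each $v^{\gamma'}_j\in A_e\setminus\Delta_\gamma$ either has $j$ active, hence color $k$, or has $C_{\gamma'}(Q(j))<\gamma$. In the second case its second coordinate is at least $\gamma$, so $C_{\gamma'}(Q(j))<\gamma<C_{\gamma'}(Q(j+1))$, which holds for at most one $j$. And $c[A_e\cap\Delta_\gamma]$ is finite by (8.1). So $c_\iota[A_e]$ is finite, and $c_\iota\in\mathcal K_e$. The coloring at the final stage is the required $c'$. $\square$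

**Lemma 5.** If in $W$ there is a club $B\subseteq\lambda$ with $B\cap U_\mu=\emptyset$, then $W\models\mathrm{Chr}(H_\mu)\le\omega$.

*Proof.* Let $\langle d_\iota\rangle$ increasingly enumerate $B\cup\{0\}$. Build increasing $c_\iota\in\mathcal K_{d_\iota}$: start with $c_0=\emptyset$ and use Lemma 4 at successors. At limits take unions; this works because $d_\iota\in B$ is not in $U_\mu$, so there is no requirement at $d_\iota$ itself, and every requirement below $d_\iota$ was met earlier. The union of all $c_\iota$ is a chromatic coloring $\Delta_\lambda\to\omega$. $\square$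

## 9. The Easton product of the club-shooting posets

For a successor cardinal $\mu>\omega$, let $\mathbb P_\mu$ be the set of nonempty closed bounded $q\subseteq\mu^+$ (so $\max q$ exists) with $q\cap U_\mu=\emptyset$, ordered by end-extension. By GCH, $|\mathbb P_\mu|=\mu^+$. Adding a successor ordinal above $\max q$ to $q$ gives a condition, since $U_\mu$ consists of limit ordinals.

**Definition (the poset $\mathbb R_{\kappa,\nu}$).** Fix $\omega\le\kappa<\nu$ and let $M=\{\mu:\mu\text{ a successor cardinal},\ \kappa<\mu\le\nu\}$. Let $\mathbb R=\mathbb R_{\kappa,\nu}$ be the Easton-support product of $\langle\mathbb P_\mu:\mu\in M\rangle$: a condition is a function $q$ with domain $\mathrm{supp}(q)\subseteq M$, with $q(\mu)\in\mathbb P_\mu$, and with $|\mathrm{supp}(q)\cap\varsigma|<\varsigma$ for every regular $\varsigma$. We put $q\le q'$ iff $\mathrm{supp}(q)\supseteq\mathrm{supp}(q')$ and $q(\mu)$ end-extends $q'(\mu)$ for $\mu\in\mathrm{supp}(q')$.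

The support condition is a restriction only for inaccessible $\varsigma$: below $\varsigma=\theta^+$ there are at most $\theta$ infinite cardinals, and $M\cap\omega=\emptyset$. For example, for $\nu=\aleph_\omega$ and $\kappa=\omega$ we have the full product of the $\mathbb P_{\aleph_n}$, $1\le n<\omega$.

For a cardinal $\sigma$ write $\mathbb R\cong\mathbb R_{<\sigma}\times\mathbb R_{\ge\sigma}$ for the factors with $\mu<\sigma$ and $\mu\ge\sigma$.

**Lemma 6.** For every infinite cardinal $\sigma$, $\mathbb R_{\ge\sigma}$ is $\le\!\sigma$-distributive.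

*Proof.* Let $M'=M\setminus\sigma$; we may assume $M'\ne\emptyset$. Let $\mathbb R'=\mathbb R_{\ge\sigma}$, let $\langle O_j:j<\sigma\rangle$ be dense open in $\mathbb R'$, and let $q_0\in\mathbb R'$.

**Step 1: one sequence of tall levels for all $\mu$.** Let $p=(\mathbb R',M',\langle O_j:j<\sigma\rangle,q_0,\nu^{+3})$, and let $\langle\eta_j:j<\sigma\rangle$ enumerate the first $\sigma$ ordinals $\eta$ with $p\in L_\eta\models\mathrm{ZF}^-$. They exist, since sufficiently large regular cardinals have this property. For $\mu\in M'$ let $N^\mu_j$ be the set of elements of $L_{\eta_j}$ definable there from parameters in $\mu\cup\{\mu,\mu^+,p\}$, and $\delta^\mu_j=N^\mu_j\cap\mu^+$. For every $\mu\in M'$ we have $\sigma\le\mu$ and $\mu^{++}<\nu^{+3}<\eta_0$. In particular $\mu^+\in L_{\eta_0}$, so the $\eta_j$ are the first $\sigma$ good ordinals in the sense of Section 6 for $\lambda=\mu^+$, this $p$, and trivial $\varphi$. So for each limit $j\le\sigma$, Lemma 1(5) applies to $\langle\eta_k:k<j\rangle$ and gives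
$$\delta^\mu_{<j}:=\sup_{k<j}\delta^\mu_k\in T_\mu\qquad(\mu\in M',\ j\le\sigma\text{ limit}).\tag{9.1}$$
The point is that the $\eta_j$ do not depend on $\mu$.

**Step 2: the descending sequence.** Define $\langle q_j:j\le\sigma\rangle$, starting with the given $q_0$.

* $q_{j+1}$ is the $<_L$-least $q\le q_j$ in $O_j$ with $\max q(\mu)>\delta^\mu_j$ for all $\mu\in\mathrm{supp}(q)$. It exists: extend $q_j$ into $O_j$, then lengthen every coordinate in the support by a successor ordinal; $O_j$ is open.
* For limit $j$: $\mathrm{supp}(q_j)=\bigcup_{k<j}\mathrm{supp}(q_k)$ and $q_j(\mu)=\bigcup_{k<j}q_k(\mu)\cup\{\sup_{k<j}\max q_k(\mu)\}$, with unions and suprema over those $k$ with $\mu\in\mathrm{supp}(q_k)$.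

We verify by induction that $q_j$ is a condition for limit $j\le\sigma$. So assume $q_k\in\mathbb R'$ for all $k<j$.

**Step 3: $q_k$ belongs to all hulls $N^\mu_k$.** Let $k<j$. In $L_{\eta_k}\models\mathrm{ZF}^-$ the property defining the $\eta_l$, $l<k$, is evaluated correctly, so $\langle\eta_l:l<k\rangle\in L_{\eta_k}$. For $\mu\in M'$ the cardinal $\mu^+$ is computed correctly in $L_{\eta_k}$, because $L_{\mu^+}=H_{\mu^+}\subseteq L_{\eta_k}$ and $\mu^+<\eta_k$. So the matrix $\langle\delta^\mu_l:l<k,\ \mu\in M'\rangle$ is also in $L_{\eta_k}$, and both objects are definable there from $p$ and $k$. The recursion defining $\langle q_l:l\le k\rangle$ uses only these, $p$, and $<_L$ on $\mathbb R'\in L_{\eta_k}$, and all its values are in $\mathbb R'$. So it can be carried out in $L_{\eta_k}$ with the same result, and $q_k$ is definable in $L_{\eta_k}$ from $p$ and $k$. As $k<\sigma\le\mu$, we get $q_k\in N^\mu_k$ for every $\mu\in M'$.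

**Step 4: the limit is a condition.** If $\mu\in\mathrm{supp}(q_k)$, then $\max q_k(\mu)\in N^\mu_k\cap\mu^+=\delta^\mu_k$, and therefore
$$\max q_k(\mu)<\delta^\mu_k<\max q_{k+1}(\mu).$$
Hence for every $\mu\in\mathrm{supp}(q_j)$ we have $\sup_{k<j}\max q_k(\mu)=\delta^\mu_{<j}\in T_\mu$ by (9.1), and $T_\mu\cap U_\mu=\emptyset$ by (7.4). So $q_j(\mu)$ is closed, bounded and misses $U_\mu$; it is in $\mathbb P_\mu$ and end-extends each $q_k(\mu)$. For the supports, let $\varsigma$ be inaccessible. If $\varsigma\le\sigma$, then $M'\cap\varsigma=\emptyset$. If $\varsigma>\sigma$, a union of at most $\sigma$ sets of size $<\varsigma$ has size $<\varsigma$. So $q_j\in\mathbb R'$.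

Finally $q_\sigma\le q_0$, and $q_\sigma\le q_{j+1}\in O_j$ for every $j<\sigma$, so $q_\sigma\in\bigcap_{j<\sigma}O_j$. $\square$

**Lemma 7.** $|\mathbb R_{<\sigma}|\le\sigma$ for every regular $\sigma$.

*Proof.* If $\sigma=\omega$, then $M\cap\omega=\emptyset$ and the poset is trivial. If $\sigma=\varsigma^+$, there are at most $\varsigma$ coordinates $\mu\le\varsigma$, each factor has size $\mu^+\le\sigma$, and $\sigma^\varsigma=\sigma$. If $\sigma$ is inaccessible, supports in $M\cap\sigma$ have size $<\sigma$ and so are bounded in $\sigma$, factors have size $<\sigma$, and $\sigma^{<\sigma}=\sigma$. Under GCH there are no other regular cardinals. $\square$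

**Lemma 8.** $\mathbb R$ preserves cofinalities and GCH.

*Proof.* Let $G=G_{<\sigma}\times G_{\ge\sigma}$ be generic, for whichever $\sigma$ is considered.

**Step 1: covering small functions by ground-model data.** We claim:

$(\ast)$ *Let $\sigma$ be regular in $V$, and let $f\in V[G]$ be a function from $\sigma$ to the ordinals. Then $f$ is determined by $G_{<\sigma}$ and a partial function in $V$ with domain contained in $\sigma\times\mathbb R_{<\sigma}$, a set of size $\le\sigma$, whose range contains $\mathrm{ran}(f)$.*

Indeed, in $V[G_{\ge\sigma}]$ pick an $\mathbb R_{<\sigma}$-name $\dot f$ for $f$, forced to be such a function; if $f$ has a prescribed codomain, let the name be forced to have it too. Consider the partial function $(\xi,q)\mapsto\zeta$ iff $q\Vdash\dot f(\xi)=\zeta$. By Lemma 7 its domain is contained in a set of size $\le\sigma$ in $V$. So it lies in $V$, because $\mathbb R_{\ge\sigma}$ adds no new functions from $\sigma$ into $V$ by Lemma 6. It determines $f$ together with $G_{<\sigma}$, and its range contains $\mathrm{ran}(f)$.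

**Step 2: cofinalities.** Suppose a regular $\theta$ of $V$ had cofinality $\sigma<\theta$ in $V[G]$. Then $\sigma$ is regular in $V[G]$, hence in $V$. By $(\ast)$ a cofinal $f:\sigma\to\theta$ has its range contained in a subset of $\theta$ that lies in $V$ and has size $\le\sigma$ in $V$. This subset is cofinal in $\theta$, a contradiction. So regular cardinals stay regular, and cofinalities and cardinals are preserved.

**Step 3: GCH at regular cardinals.** For regular $\sigma$, $(\ast)$ applied to functions $\sigma\to2$ gives $(2^\sigma)^{V[G]}\le(2^\sigma)^V=\sigma^+$.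

**Step 4: GCH at singular cardinals.** Let $\sigma$ be singular with $\theta=\mathrm{cf}(\sigma)$. By Step 3, $2^{<\sigma}=\sigma$ in $V[G]$, so $2^\sigma=(2^{<\sigma})^\theta=\sigma^\theta$ there. By $(\ast)$ for $\theta$, functions $\theta\to\sigma$ in $V[G]$ are determined, given $G_{<\theta}$, by partial functions in $V$ from $\theta\times\mathbb R_{<\theta}$ to $\sigma$. There are at most $(\sigma^\theta)^V=\sigma^+$ of these. So $2^\sigma=\sigma^+$ in $V[G]$. $\square$

**Lemma 9.** In $V^{\mathbb R_{\kappa,\nu}}$, for every successor cardinal $\mu$ with $\omega<\mu\le\nu$: $\mathrm{Chr}(H_\mu)=\mu$ if $\mu\le\kappa$, and $\mathrm{Chr}(H_\mu)\le\omega$ if $\mu>\kappa$.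

*Proof.* **Killing the large ones.** Let $\mu>\kappa$, so $\mu\in M$. Let $B=\bigcup\{q(\mu):q\in G,\ \mu\in\mathrm{supp}(q)\}$. Any condition can be extended so that $\mu$ is in its support and its $\mu$-th coordinate has maximum above a given ordinal, so by density $B$ is unbounded in $\mu^+$. It is an end-extension of each such $q(\mu)$, hence closed, and it is disjoint from $U_\mu$. Apply Lemma 5 with $W=V[G]$.

**Keeping the small ones.** Let $\mu\le\kappa$. All indices in $M$ are $\ge\kappa^+$, so $\mathbb R=\mathbb R_{\ge\kappa^+}$ is $\le\!\kappa^+$-distributive by Lemma 6. As $|H_\mu|=\mu^+\le\kappa^+$, every coloring of $H_\mu$ by ordinals in the extension lies in $V$. Cardinals are preserved, so $\mathrm{Chr}(H_\mu)=\mu$ still holds. $\square$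

## 10. Proof of Theorem A

For an infinite cardinal $\nu$ let $\mathcal G_\nu$ be the disjoint union of $K_\omega$ and all $H_\mu$, $\mu$ a successor cardinal with $\omega<\mu\le\nu$. Given $\omega\le\vartheta\le\nu$, let $\mathcal G=\mathcal G_\nu\sqcup K_\vartheta$.

**In $V$.** $\mathrm{Chr}(\mathcal G)=\nu$, since $\mathrm{Chr}(H_\mu)=\mu$, $\vartheta\le\nu$, and the supremum of $\omega$ and the uncountable successor cardinals $\le\nu$ is $\nu$.

**Bounds.** Let $\mathbb P\in\mathcal P$. Cardinals are preserved, a ground-model coloring with $\nu$ colors survives, and $K_\vartheta$ still needs $\vartheta$ colors. So $\vartheta\le\mathrm{Chr}(\mathcal G)\le\nu$ in every $\mathbb P$-extension, and $\mathrm{Chr}_{\mathcal P}(\mathcal G)\subseteq[\vartheta,\nu]$.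

**Realization.** The value $\nu$ is realized by the trivial poset, which is in $\mathcal P$. If $\vartheta\le\kappa<\nu$, then $\mathbb R_{\kappa,\nu}\in\mathcal P$ by Lemma 8. By Lemma 9, in its extension
$$\mathrm{Chr}(\mathcal G)=\sup\big(\{\omega,\vartheta\}\cup\{\mu\le\kappa:\mu\text{ an uncountable successor cardinal}\}\big)=\kappa.$$
So $\mathrm{Chr}_{\mathcal P}(\mathcal G)=[\vartheta,\nu]$. $\blacksquare$

## 11. Uniformity of the graphs $\mathcal G_\nu$, and convex spectra

**Definition (convex).** A class $A$ of cardinals (finite ones allowed) is *convex* if $\kappa<\kappa'<\kappa''$ and $\kappa,\kappa''\in A$ imply $\kappa'\in A$ for cardinals $\kappa'$.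

For example, $\{3\}$ and $[\omega,\aleph_2]$ are convex, and $\{\aleph_0,\aleph_2\}$ is not.

**Theorem B ($V=L$).**

1. $\mathcal G_\nu$ is an induced subgraph of $\mathcal G_{\nu'}$ for $\nu\le\nu'$. For $\omega\le\kappa<\nu$, the poset $\mathbb R_{\kappa,\nu}\in\mathcal P$ has size $\le\nu^+$, is $\le\!\kappa^+$-distributive, and forces $\mathrm{Chr}(\mathcal G_\nu)=\kappa$.
2. The value can be lowered step by step: for $\nu>\kappa_0>\kappa_1>\dots>\kappa_n\ge\omega$ there are models $V\subseteq V_0\subseteq\dots\subseteq V_n$, each $V_m$ an extension of $V$ by a poset in $\mathcal P$, with $\mathrm{Chr}(\mathcal G_\nu)=\kappa_m$ in $V_m$.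
3. Let $\mathcal P'$ be any class of cardinal-preserving posets containing the trivial poset and all $\mathbb R_{\kappa,\nu}$ (for example $\mathcal P'=\mathcal P$, or all cardinal-preserving posets). The convex classes of cardinals of the form $\mathrm{Chr}_{\mathcal P'}(\mathcal G)$ are exactly the singletons $\{n\}$, $n<\omega$, and the closed intervals $\{\kappa:\vartheta\le\kappa\le\nu\}$ with $\omega\le\vartheta\le\nu$.

*Proof.* **(1)** The family $\langle H_\mu\rangle$ does not depend on $\nu$, which gives the first claim. The size bound is Lemma 7 for $\sigma=\nu^+$, as $\mathbb R_{\kappa,\nu}=(\mathbb R_{\kappa,\nu})_{<\nu^+}$. Distributivity is Lemma 6 with $\sigma=\kappa^+$, as all indices are $\ge\kappa^+$. The rest is Section 10 with $\vartheta=\omega$: the additional copy of $K_\omega$ there changes nothing.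

**(2)** For $\kappa'<\kappa$, $\mathbb R_{\kappa',\nu}$ is the product of its factor with indices in $(\kappa',\kappa]$ and $\mathbb R_{\kappa,\nu}$: the restriction of an Easton support to either part is an Easton support, and the union of two Easton supports is one. So a generic $G$ for $\mathbb R_{\kappa_n,\nu}$ projects to generics $G_m$ for $\mathbb R_{\kappa_m,\nu}$, each $G_m$ being a projection of $G_{m+1}$. Let $V_m=V[G_m]$ and apply (1).

**(3)** *Realization.* $\{n\}$ is the spectrum of $K_n$ (the empty graph for $n=0$). The intervals are realized as in Section 10, since the bounds there used only preservation of cardinals.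

*Converse.* Let $A=\mathrm{Chr}_{\mathcal P'}(\mathcal G)$. The trivial poset gives $\mathrm{Chr}(\mathcal G)^V\in A$. Since colorings in $V$ survive and cardinals are preserved, every element of $A$ is $\le\mathrm{Chr}(\mathcal G)^V$. So $A$ is nonempty with maximum $\mathrm{Chr}(\mathcal G)^V$.

Suppose some finite $n$ is in $A$. Then all finite subgraphs of $\mathcal G$ are $n$-colorable in an extension, and this is absolute. So $\mathrm{Chr}(\mathcal G)^V\le n$ by the de Bruijn–Erdős theorem (a graph all of whose finite subgraphs are $n$-colorable is $n$-colorable). Hence $\mathrm{Chr}(\mathcal G)^V=n$. All members of $A$ are then $\le n$, so they are finite, and the same argument shows that each of them equals $\mathrm{Chr}(\mathcal G)^V=n$. So $A=\{n\}$.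

Otherwise $A$ consists of infinite cardinals and has a minimum and a maximum. If it is convex, it is a closed interval of infinite cardinals. $\blacksquare$
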